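# Kan conditions on $\mathrm{Ex}^n$ of a nerve: infinitely many horns are needed

## Nerves, horns, subdivision and $\mathrm{Ex}$

**Definition 1 (nerve).** For a small category $\mathcal C$, the nerve $N\mathcal C$ is the simplicial set whose $k$-simplices are the functors $[k]\to\mathcal C$, where $[k]=\{0<1<\dots<k\}$. The functor $N$ is fully faithful and has a left adjoint $\mathsf{cat}$; full faithfulness says that $\mathsf{cat}(N\mathcal C)=\mathcal C$.

*Example.* We regard a poset $P$ as a category, with one arrow $x\to y$ when $x\le y$. Functors between posets are monotone maps, and the $k$-simplices of $NP$ are the sequences $x_0\le\dots\le x_k$. In particular $N[k]=\Delta_k$.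

**Definition 2 (horns, Kan complexes).** For $k\ge 1$ and $0\le i\le k$, the horn $\Lambda^i_k\subset\Delta_k$ consists of the simplices $x_0\le\dots\le x_j$ of $\Delta_k$ whose set of values does not contain $[k]\setminus\{i\}$. A simplicial set $X$ is a Kan complex if every map $\Lambda^i_k\to X$, for every $k$ and $i$, extends to $\Delta_k$.

*Example.* $\Lambda^0_1$ is the vertex $0$, and $\Lambda^0_2$ consists of the edges $01$ and $02$. If a poset $P$ has elements $x<y$, then $NP$ is not Kan: send the edge $01$ to $x\le y$ and the edge $02$ to $x\le x$; a filler would contain the edge $12$, that is, the false relation $y\le x$.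

**Definition 3 (subdivision and $\mathrm{Ex}$).** $\mathrm{Sd}\,\Delta_k$ is the nerve of the poset of nonempty subsets of $[k]$ under inclusion; a monotone map $\theta\colon[k]\to[l]$ acts by $S\mapsto\theta(S)$. For a simplicial set $X$, $\mathrm{Sd}X$ is the colimit of $\mathrm{Sd}\,\Delta_k$ over all simplices $\Delta_k\to X$, and $\mathrm{Ex}(X)$ has $k$-simplices $\mathrm{Hom}(\mathrm{Sd}\,\Delta_k,X)$. Then $\mathrm{Sd}$ is left adjoint to $\mathrm{Ex}$, so $\mathrm{Sd}^n$ is left adjoint to the $n$-fold iterate $\mathrm{Ex}^n$, with $\mathrm{Ex}^0=\mathrm{id}$.

*Example.* $\mathrm{Sd}\,\Delta_1$ is the nerve of $\{0\}<\{0,1\}>\{1\}$. So a $1$-simplex of $\mathrm{Ex}(N\mathcal C)$ is a pair of arrows $x\to y\leftarrow z$ of $\mathcal C$.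

A word on conventions. If one subdivides with reverse inclusion, then $\mathrm{Sd}^n$ of a simplex or horn is replaced by its opposite, because the chains of a poset and of its opposite are the same sets. Functors from an opposite poset to $\mathcal C$ are functors from the poset to $\mathcal C^{op}$, so everything below holds after replacing $\mathcal C$ by $\mathcal C^{op}$.

**Definition 4 (chains, subdivision of a poset).** A chain in a poset is a nonempty finite totally ordered subset; a $j$-chain is a chain with exactly $j$ elements. For a poset $P$, $\mathrm{Sd}P$ is the poset of chains of $P$ ordered by inclusion.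

*Example.* Call a poset of the shape $w_0<w_1>w_2<\cdots$ on distinct elements, with no relations except those between neighbors (and possibly starting with $w_0>w_1$ instead), a fence; its edges are the pairs of neighbors. The chains of a fence with $e$ edges are $e+1$ singletons and $e$ edges, so its subdivision is a fence with $2e$ edges whose two ends are minimal.

**Definition 5 (injectivity).** A small category $\mathcal C$ is injective with respect to a functor $f\colon\mathcal A\to\mathcal B$ (briefly, $f$-injective) if every functor $\mathcal A\to\mathcal C$ has the form $g\circ f$ for some, not necessarily unique, functor $g\colon\mathcal B\to\mathcal C$. It is injective with respect to a collection $I$ ($I$-injective) if it is so for each member of $I$.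

*Example.* Let $f$ include the span $x\leftarrow z\to y$ in the commutative square. A poset is $f$-injective exactly when any two elements with a common lower bound have a common upper bound.

**Definition 6 (finitely presentable category).** A small category $\mathcal A$ is finitely presentable if $\mathrm{Hom}(\mathcal A,-)$ commutes with filtered colimits of small categories. Explicitly, for a filtered colimit $\mathcal D=\mathrm{colim}_j\mathcal D_j$, every functor $\mathcal A\to\mathcal D$ lifts to some $\mathcal D_j$, and two functors $\mathcal A\to\mathcal D_j$ that become equal in $\mathcal D$ become equal in some later $\mathcal D_{j'}$.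

*Example.* Every finite category, in particular every finite poset, is finitely presentable. Filtered colimits of small categories are computed on the sets of objects and of morphisms. The finitely many objects and morphisms of $\mathcal A$ therefore have their images represented at one stage, and the finitely many equations for sources, targets, identities and composites hold at a later stage; likewise two functors that agree in the colimit agree at a later stage. An infinite set $S$, viewed as a category with only identities, is not finitely presentable: $S$ is the filtered colimit of its finite subsets, and the identity of $S$ lifts to none of them.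

## Can finitely many functors detect that $\mathrm{Ex}^n(N\mathcal C)$ is Kan?

The problem comes from Tibor Beke, "Fibrations of simplicial sets", arXiv:0810.4960 (2008). Three facts frame it.

* (i) $N\mathcal C$ is a Kan complex if and only if $\mathcal C$ is a groupoid. This amounts to injectivity with respect to two functors.
* (ii) (Latch–Thomason–Wilson) $\mathrm{Ex}(N\mathcal C)$ is a Kan complex if and only if $\mathcal C$ possesses a left calculus of fractions with respect to itself. This amounts to injectivity with respect to two functors between finite diagrams.
* (iii) $\mathrm{Ex}^n(N\mathcal C)$ is a Kan complex if and only if $\mathcal C$ is injective with respect to the functors between finite posets $\mathsf{cat}(\mathrm{Sd}^n(\Lambda^i_k\hookrightarrow\Delta_k))$, over all horn inclusions.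

The family in (iii) is infinite, while for $n=0,1$ two functors suffice. The conjecture says that finitely many always suffice.

**Conjecture.** For each $n$ there is a finite collection $I$ of functors between finitely presentable categories such that, for every small category $\mathcal C$, $\mathrm{Ex}^n(N\mathcal C)$ is a Kan complex if and only if $\mathcal C$ is injective with respect to $I$.

We shall prove that this is true exactly for $n\in\{0,1\}$. The cases $n=0,1$ are (i) and (ii). The rest of these notes treats $n\ge2$, where the conjecture is false. The precise statements are the following; horns have $k\ge1$ and $0\le i\le k$.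

**Theorem 1.** For every $m\ge2$ there is a countable poset $C_m$ such that

* (a) for all $n\ge2$, all $1\le k<m$ and all $0\le i\le k$, every map $\Lambda^i_k\to\mathrm{Ex}^n(NC_m)$ extends to $\Delta_k$;
* (b) for all $p\ge1$ and all $0\le i\le m$, some map $\Lambda^i_m\to\mathrm{Ex}^p(NC_m)$ does not extend to $\Delta_m$. In particular $\mathrm{Ex}^p(NC_m)$ is not a Kan complex for any $p\ge0$.

**Theorem 2.** Let $n\ge2$. There is no finite collection $I$ of functors between finitely presentable categories such that $\mathrm{Ex}^n(N\mathcal C)$ is Kan if and only if $\mathcal C$ is $I$-injective.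

**Theorem 3.** There is no finite collection $I$ of functors between finitely presentable categories, and no first-order sentence $I$ in the language of categories, such that

* every poset $\mathcal C$ with $\mathrm{Ex}^n(N\mathcal C)$ Kan for all $n\ge2$ satisfies $I$, and
* every poset $\mathcal C$ satisfying $I$ has $\mathrm{Ex}^p(N\mathcal C)$ Kan for at least one $p\ge0$.

Taking $p=n\ge2$ in Theorem 1 shows that the horn conditions for $\mathrm{Ex}^n$ form a strict hierarchy: for every $m\ge2$, those of dimension $<m$ do not imply those of dimension $m$, already for posets.

## Horns as inclusions of finite posets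

We first remove simplicial sets from the problem. Put
$$Q_1^k=\{\text{nonempty subsets of }[k]\},\qquad L_1^{k,i}=Q_1^k\setminus\{[k],\,[k]\setminus\{i\}\},$$
$$Q_n^k=\mathrm{Sd}^{n-1}Q_1^k,\qquad L_n^{k,i}=\mathrm{Sd}^{n-1}L_1^{k,i}\subset Q_n^k .$$
So $L_1^{k,i}$ consists of the nonempty $S\subset[k]$ that do not contain $[k]\setminus\{i\}$.

*Example.* $L_1^{1,0}=\{\{0\}\}$ inside the fence $\{0\}<\{0,1\}>\{1\}$. Writing $01$ for $\{0,1\}$ and so on, $L_1^{2,0}$ is the fence $1<01>0<02>2$ with $4$ edges, and $Q_1^2$ adds the elements $12$ and $012$. By the example after Definition 4, $L_n^{2,0}$ is a fence with $2^{n+1}$ edges.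

**Lemma 1.** Let $P$ be a poset and $\mathcal K\subset\mathrm{Sd}P$ down-closed. Let $N_{\mathcal K}\subset NP$ consist of the simplices $x_0\le\dots\le x_j$ with $\{x_0,\dots,x_j\}\in\mathcal K$. Then $\mathrm{Sd}(N_{\mathcal K})=N(\mathcal K)$, compatibly with inclusions $\mathcal K\subset\mathcal K'$. In particular $\mathrm{Sd}(NP)=N(\mathrm{Sd}P)$.

*Proof.* The plan is to write both sides as the same colimit over $\sigma\in\mathcal K$. A simplex $x$ of $N_{\mathcal K}$ with set of values $\mathrm{supp}(x)\in\mathcal K$ lies in $N\sigma$ if and only if $\sigma\supseteq\mathrm{supp}(x)$. So the $\sigma$ with $x\in N\sigma$ have a least member, and in $\mathrm{colim}_{\sigma\in\mathcal K}N\sigma$ every pair $(\sigma,x)$ is identified with $(\mathrm{supp}(x),x)$. Hence $N_{\mathcal K}=\mathrm{colim}_{\sigma\in\mathcal K}N\sigma$. Now $\mathrm{Sd}$ preserves colimits, and $N\sigma$ is a standard simplex, so $\mathrm{Sd}(N_{\mathcal K})$ is the colimit of the nerves of the posets of nonempty subsets of $\sigma$. These posets lie in $\mathcal K$, as $\mathcal K$ is down-closed. A simplex $\sigma_0\subset\dots\subset\sigma_j$ of $N(\mathcal K)$ lies in the nerve attached to $\sigma$ if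 and only if $\sigma_j\subset\sigma$; again there is a least such $\sigma$, namely $\sigma_j$, so this colimit is $N(\mathcal K)$. Taking $\mathcal K=\mathrm{Sd}P$ gives the last claim. $\square$

With $P=[k]$, the sets $\mathcal K=L_1^{k,i}\subset Q_1^k$ give $N_{\mathcal K}=\Lambda^i_k\subset\Delta_k$. So $\mathrm{Sd}(\Lambda_k^i\subset\Delta_k)$ is the nerve of $L_1^{k,i}\subset Q_1^k$. Applying Lemma 1 again to $P=Q_1^k$ with $\mathcal K=\mathrm{Sd}L_1^{k,i}$, and so on, we find that $\mathrm{Sd}^n(\Lambda^i_k\subset\Delta_k)$ is the nerve of $L_n^{k,i}\subset Q_n^k$ for all $n\ge1$. By the adjunction $\mathrm{Sd}^n\dashv\mathrm{Ex}^n$ and full faithfulness of $N$, maps $\Lambda^i_k\to\mathrm{Ex}^n(N\mathcal C)$ are functors $L_n^{k,i}\to\mathcal C$, and similarly for $\Delta_k$ and $Q_n^k$. Thus, for $n\ge1$,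
$$\text{all maps }\Lambda^i_k\to\mathrm{Ex}^n(N\mathcal C)\text{ extend to }\Delta_k\iff \mathcal C\text{ is injective with respect to }L_n^{k,i}\subset Q_n^k. \tag{1}$$

We also need two elementary remarks. First, a permutation of $[k]$ taking $0$ to $i$ induces an isomorphism of pairs $(Q_n^k,L_n^{k,0})\cong(Q_n^k,L_n^{k,i})$. Second,
$$\text{every chain in }L_n^{k,i}\text{ has at most }k\text{ elements.}\tag{2}$$
For $n=1$ this holds because the sets in $L_1^{k,i}$ have sizes between $1$ and $k$. It passes from $P$ to $\mathrm{Sd}P$, because a chain in $\mathrm{Sd}P$ is a strictly increasing sequence of nonempty sets of size at most $k$.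

## Posets at level one, and two-dimensional horns

Horns of dimension $1$ impose nothing: $L_n^{1,i}$ has one element, and a map from it extends by a constant map. The first interesting dimension is $2$. At level $n=1$ it already decides everything for posets.

**Proposition 1.** For a poset $C$, $\mathrm{Ex}(NC)$ is Kan if and only if any two elements of $C$ with a common lower bound have a common upper bound. Injectivity with respect to $L_1^{2,0}\subset Q_1^2$ alone already forces this.

*Proof.* Suppose $C$ is injective with respect to $L_1^{2,0}\subset Q_1^2$, and let $z\le x,y$. Send $0,1,2$ to $z$, $01$ to $x$ and $02$ to $y$. The value of an extension at $012$ is an upper bound of $x$ and $y$. Conversely, assume the bound condition and let $f\colon L_1^{k,i}\to C$ be monotone. The elements $x_j=f([k]\setminus\{j\})$ for $j\ne i$ all lie above $f(\{i\})$. Take an upper bound of the first two, then an upper bound of that and the third, and so on; all elements in play lie above $f(\{i\})$, so this is possible and yields an upper bound $u$ of all the $x_j$. Every $S\in L_1^{k,i}$ misses some $j\neq i$, so $f(S)\le x_j\le u$. Hence sending both $[k]\setminus\{i\}$ and $[k]$ to $u$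 is a monotone extension. $\square$

So at level $1$ there is no hierarchy among posets: the $2$-dimensional condition implies all others. At higher levels, let us find a poset that fails a $2$-dimensional condition for a reason that will survive to higher dimensions.

**Proposition 2.** Let $p\ge1$. The identity of $L_p^{2,0}$ does not extend to a monotone map $Q_p^2\to L_p^{2,0}$.

*Proof.* The poset $L_p^{2,0}$ is a fence with $2^{p+1}$ edges. Its ends are the iterated singletons of $1$ and $2$. In $Q_p^2$ these ends are also joined by the subdivision of the missing face, $\mathrm{Sd}^{p-1}\{1,\,12,\,2\}$, a fence with $2^p$ edges. A monotone map sends neighbors of a fence to equal or comparable elements, and in a fence comparable distinct elements are neighbors. So an extension would give a walk of at most $2^p$ steps between the ends of a fence with $2^{p+1}$ edges, which is impossible. $\square$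

For $p=1$ the picture is $1<12>2$, trying to cover $1<01>0<02>2$. The missing face is too short to cover the horn. Since $1$-dimensional horns always extend, $\bigsqcup_{p\ge1}L_p^{2,0}$ satisfies Theorem 1 for $m=2$: by Proposition 2, (1) and the connectedness of $Q_p^2$, the inclusion of the summand $L_p^{2,0}$ does not extend; other $i$ follow by symmetry; and $p=0$ fails by the example after Definition 2.

For general $m$ we shall keep the idea that the missing face has too few top-dimensional pieces. The trouble is part (a): $\bigsqcup_pL_p^{m,0}$ need not have fillers for lower horns, and we must put them in without making the $m$-horn fillable.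

## Attaching fillers of low-dimensional horns

The purpose of this section is to construct $C_m$ and prove (a). The fact that makes the construction transparent is a property of subdivided pairs with $n\ge2$.

**Lemma 2.** Let $n\ge2$, $A=L_n^{k,i}\subset B=Q_n^k$. Let $V=\{b\in B:b\cap L_{n-1}^{k,i}\neq\emptyset\}$ and, for $b\in V$, let $a(b)=b\cap L_{n-1}^{k,i}$. Then $A$ is down-closed in $B$, $V$ is up-closed in $B$, $A\subset V$, $a$ is a monotone map $V\to A$ with $a|_A=\mathrm{id}$, and for $\alpha\in A$, $b\in B$:
$$\alpha\le b\iff b\in V\text{ and }\alpha\le a(b).$$

*Proof.* Elements of $B=\mathrm{Sd}\,Q_{n-1}^k$ are chains of $Q_{n-1}^k$, and $A$ consists of those contained in $L_{n-1}^{k,i}$. A nonempty subset of a chain contained in $L_{n-1}^{k,i}$ is again one, so $A$ is down-closed. If $b$ meets $L_{n-1}^{k,i}$, so does every larger chain, so $V$ is up-closed. For $b\in V$, $b\cap L_{n-1}^{k,i}$ is a nonempty chain in $L_{n-1}^{k,i}$, hence an element of $A$; it grows with $b$ and equals $b$ if $b\in A$. Finally, if $\alpha\in A$ then $\alpha$ is nonempty and contained in $L_{n-1}^{k,i}$, so $\alpha\subset b$ if and only if $b\in V$ and $\alpha\subset b\cap L_{n-1}^{k,i}$.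 $\square$

In words: the part of $A$ below a given $b$ is empty or has a greatest element.

*Example.* Let $n=2$, $k=1$, $i=0$. Then $B$ is the fence
$$(0)\;<\;(0<01)\;>\;(01)\;<\;(1<01)\;>\;(1),$$
and $A=\{(0)\}$. Here $V=\{(0),(0<01)\}$, with $a$ constant at $(0)$; the other three elements have nothing of $A$ below them.

For $n=1$ the statement fails: below $012\in Q_1^2$ lies all of $L_1^{2,0}$, which has the two maximal elements $01$ and $02$. This is the only place where $n\ge2$ is needed, and Proposition 1 shows that it must be needed somewhere, since at level $1$ a poset with all $2$-dimensional fillers has all fillers.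

**Lemma 3 (attaching).** Let $C$ be a poset and let $(A_\lambda\subset B_\lambda,\ f_\lambda\colon A_\lambda\to C)_\lambda$ be a family with each $A_\lambda\subset B_\lambda$ as in Lemma 2, with $V_\lambda,a_\lambda$ as there, and $f_\lambda$ monotone. Let $D=C\sqcup\bigsqcup_\lambda(B_\lambda\setminus A_\lambda)$, with the given orders on $C$ and on each $B_\lambda\setminus A_\lambda$, and, for $c\in C$ and $b\in B_\lambda\setminus A_\lambda$,
$$c\le b\iff b\in V_\lambda\text{ and }c\le f_\lambda(a_\lambda(b)),\tag{3}$$
and no other relations. Then $D$ is a poset, $C$ is a down-closed full subposet, and each $f_\lambda$ extends to a monotone map $B_\lambda\to D$ that is the identity on $B_\lambda\setminus A_\lambda$.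

*Proof.* No element of $B_\lambda\setminus A_\lambda$ lies below an element of $C$, and elements of $B_\lambda\setminus A_\lambda$ and $B_\mu\setminus A_\mu$ are incomparable for $\lambda\ne\mu$. So in $x\le y\le x$ both elements lie in $C$ or both in the same $B_\lambda\setminus A_\lambda$; this gives antisymmetry. For transitivity, relations inside $C$ or inside one $B_\lambda\setminus A_\lambda$ are fine, and two mixed cases remain. If $c\le c'\le b$, then $c\le c'\le f_\lambda(a_\lambda(b))$, so $c\le b$. If $c\le b\le b'$, then $b\in V_\lambda$, so $b'\in V_\lambda$, and $c\le f_\lambda(a_\lambda(b))\le f_\lambda(a_\lambda(b'))$, so $c\le b'$. Clearly $C$ is down-closed and full.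

For the extension of $f_\lambda$, take $x\le y$ in $B_\lambda$. If both lie in $A_\lambda$, or neither does, there is nothing to show. If $y\in A_\lambda$ then $x\in A_\lambda$, as $A_\lambda$ is down-closed. If $x=\alpha\in A_\lambda$ and $y=b\notin A_\lambda$, then $b\in V_\lambda$ and $\alpha\le a_\lambda(b)$ by Lemma 2, so $f_\lambda(\alpha)\le f_\lambda(a_\lambda(b))$, which is $f_\lambda(\alpha)\le b$ by (3). $\square$

**Construction of $C=C_m$.** Fix $m\ge2$ and write $L_p=L_p^{m,0}$. Let
$$X_0=\bigsqcup_{p\ge1}L_p,$$
with different summands incomparable. By (2), all chains of $X_0$ have at most $m$ elements. Given $X_t$, let $X_{t+1}$ arise from Lemma 3 by attaching simultaneously all $\lambda=(n,k,i,f)$ with $n\ge2$, $1\le k\le m-1$, $0\le i\le k$, where $A_\lambda=L_n^{k,i}\subset B_\lambda=Q_n^k$ and $f\colon A_\lambda\to X_t$ is any monotone map. If $X_t$ is countable then there are countably many such $\lambda$, since $A_\lambda$ is finite, and each $B_\lambda$ is finite; so every $X_t$ is countable. Let $C=\bigcup_tX_t$. Each $X_t$ is a down-closed full subposet of $C$.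

**Proof of Theorem 1(a).** Let $n\ge2$ and $1\le k<m$. A monotone map $L_n^{k,i}\to C$ has finite image, hence lands in some $X_t$, and it is one of the maps $f_\lambda$ attached at stage $t$. By Lemma 3 it extends to $Q_n^k\to X_{t+1}\subset C$. Now apply (1). $\square$

## Why $X_0$ is not a retract of $C$

For part (b) the natural plan is as follows. Suppose the inclusion $L_p\subset X_0\subset C$ extends to $F\colon Q_p^m\to C$. If there were a monotone retraction $\rho\colon C\to X_0$, then $\rho F$ would be an extension with values in $X_0$, and one could try to rule this out by comparing sizes, as in Proposition 2. For $m\ge3$ this plan fails, because $\rho$ does not exist.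

**Proposition 3.** If $m\ge3$, there is no monotone map $\rho\colon C\to X_0$ with $\rho|_{X_0}=\mathrm{id}$.

*Proof.* Suppose $\rho$ exists. Any monotone $f\colon L_2^{2,0}\to X_0$ extends to $Q_2^2\to C$ by part (a), as $2<m$, and composing with $\rho$ gives an extension to $Q_2^2\to X_0$. So it is enough to find an $f$ with no extension into $X_0$.

Measure distance in $X_0$ by the least number of steps between comparable elements. The elements of $L_p$ are the vertices of the $p$-th barycentric subdivision of the simplicial complex $\Lambda^0_m$, which has dimension $m-1$, and comparable elements are the joined ones. Realize $\Lambda_m^0$ inside the standard simplex with edges of length $\sqrt2$. Since barycentric subdivision multiplies the largest edge length by at most $(m-1)/m$, comparable elements of $L_p$ are at Euclidean distance at most $\sqrt2\,((m-1)/m)^p$. So the vertices $1$ and $2$ have distance at least $(m/(m-1))^p$ in $L_p$. This distance is finite, since the subdivided edges $01$ and $02$ join the vertices, and it is unbounded in $p$. On a shortest path of length at least $5$ we find elements $y_0,\dots,y_5$ such that consecutive ones are comparable and $y_0,y_5$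 have distance exactly $5$. The steps alternate between up and down: two consecutive steps in the same direction could be replaced by one.

Now $L_2^{2,0}$ is a fence $w_0<w_1>w_2<\dots>w_8$. If $y_0<y_1$, let $f(w_j)=y_j$ for $j\le5$ and $f(w_j)=y_5$ for $j\ge5$. If $y_0>y_1$, let $f(w_0)=y_0$, $f(w_j)=y_{j-1}$ for $1\le j\le6$, and $f(w_j)=y_5$ for $j\ge6$. In both cases $f$ is monotone with $f(w_0)=y_0$ and $f(w_8)=y_5$. In $Q_2^2$ the elements $w_0$ and $w_8$ are joined by the fence $\mathrm{Sd}\{1,12,2\}$ with $4$ edges, so an extension to $Q_2^2\to X_0$ would put $y_0$ and $y_5$ at distance at most $4$, a contradiction. $\square$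

So one must live with a partially defined retraction. The rule (3) suggests its domain: an attached element $b\in V_\lambda$ sees a greatest element $f_\lambda(a_\lambda(b))$ of the previous stage, while $b\notin V_\lambda$ sees nothing. The saving observation is that the undefined region does little harm. If $z$ lies outside the domain, then everything in the domain above $z$ is seen through one attached piece $A_\lambda$, whose chains have at most $m-1$ elements. A full $m$-chain of $X_0$ cannot be covered next to such a $z$. This is exactly what an argument counting $m$-chains needs.

## The partial retraction $r\colon U\to X_0$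

**Lemma 4.** For every $s\ge0$ and $y\in C$, the set $\{x\in X_s:x\le y\}$ is empty or has a greatest element $r_s(y)$. Where defined, $r_s$ is monotone, its domain is up-closed, and $r_s(y)=y$ for $y\in X_s$.

*Proof.* If $y\in X_s$, the greatest element is $y$. Otherwise argue by induction on the stage: let $y\in X_{t+1}\setminus X_t$ with $t\ge s$, say $y\in B_\lambda\setminus A_\lambda$, and assume the claim for elements of $X_t$. For $x\in X_s\subset X_t$, rule (3) says that $x\le y$ if and only if $y\in V_\lambda$ and $x\le f_\lambda(a_\lambda(y))$. If $y\notin V_\lambda$ the set is empty. If $y\in V_\lambda$ it is $\{x\in X_s:x\le f_\lambda(a_\lambda(y))\}$, and $f_\lambda(a_\lambda(y))\in X_t$, so the induction hypothesis applies. If $y\le y'$ and $r_s(y)$ is defined, then $r_s(y)\le y\le y'$, so $r_s(y')$ is defined and $r_s(y)\le r_s(y')$. $\square$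

Let
$$U=\{y\in C:y\ge x\text{ for some }x\in X_0\},\qquad r=r_0\colon U\to X_0 .$$
Then $U$ is up-closed, contains $X_0$, and $r$ is monotone with $r|_{X_0}=\mathrm{id}$.

*Example.* Attaching the fence of the example after Lemma 2 to $c\in X_0$ by $f(0)=c$ adds $c<(0<01)>(01)<(1<01)>(1)$. Of the four new elements only $(0<01)$ lies in $U$, with $r(0<01)=c$. Above $z=(01)\notin U$, the only element of $U$ at this stage in this fence is $(0<01)$, so $r$ takes one value there.

**Lemma 5.** Let $z\in C\setminus U$ and $S_z=\{y\in U:y\ge z\}$. If $\kappa\subset S_z$ is a chain, then $r(\kappa)$ has at most $m-1$ elements.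

*Proof.* The aim is to factor $r|_{S_z}$ through a monotone map to a single $A_\lambda$. Since $X_0\subset U$, we have $z\notin X_0$, so there are $t\ge0$ and $\lambda$ with $z\in X_{t+1}\setminus X_t$ and $z\in B_\lambda\setminus A_\lambda$.

Let $y\in S_z$. As $z\in X_{t+1}$ and $z\le y$, the element $y'=r_{t+1}(y)$ exists and $y'\ge z$. Because $X_0\subset X_{t+1}$, an element of $X_0$ lies below $y$ if and only if it lies below $y'$. Hence $y'\in U$ and $r(y)=r(y')$.

Where does $y'$ lie? It is in $X_{t+1}$. It is not in $X_t$, because $X_t$ is down-closed, $z\le y'$ and $z\notin X_t$. Distinct pieces $B_\mu\setminus A_\mu$ are incomparable in $X_{t+1}$, so $y'\in B_\lambda\setminus A_\lambda$, with the same $\lambda$ as $z$.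

Since $y'$ lies above some element of $X_0\subset X_t$, rule (3) gives $y'\in V_\lambda$, and it shows that the elements of $X_0$ below $y'$ are those below $f_\lambda(a_\lambda(y'))$. Put $\pi(y)=a_\lambda(y')\in A_\lambda$. Then $f_\lambda(\pi(y))\in U$ and
$$r(y)=r\bigl(f_\lambda(\pi(y))\bigr).$$
The map $\pi\colon S_z\to A_\lambda$ is the composite of $r_{t+1}$ and $a_\lambda$, so it is monotone. Therefore $\pi(\kappa)$ is a chain in $A_\lambda=L_n^{k,i}$ and has at most $k\le m-1$ elements by (2). As $r(\kappa)=r(f_\lambda(\pi(\kappa)))$, the same bound holds for $r(\kappa)$. $\square$

## Counting top chains in $\mathrm{Sd}^p\Delta_m$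

Let $p\ge1$ and
$$R=Q_p^m,\qquad \partial_p=\mathrm{Sd}^{p-1}(Q_1^m\setminus\{[m]\}),\qquad D_p=\mathrm{Sd}^{p-1}\{\text{nonempty subsets of }\{1,\dots,m\}\}.$$
For a simplicial complex $X$, let $\mathrm{Sd}X$ be the complex whose vertices are the simplices of $X$ and whose simplices are the chains of simplices of $X$. The poset of simplices of $\mathrm{Sd}X$ is $\mathrm{Sd}$ of the poset of simplices of $X$. Since $Q_1^m$ is the poset of simplices of $\Delta_m$, the chains in $R$, $\partial_p$, $L_p$, $D_p$ are the simplices of the $p$-th subdivisions of the complexes $\Delta_m$, $\partial\Delta_m$, $\Lambda=\Lambda_m^0$ and $d$, where $d$ is the face opposite $0$ with all its faces. A $j$-chain is a simplex of dimension $j-1$.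

**Lemma 6.**

1. An $m$-chain of $R$ lies in exactly one $(m+1)$-chain of $R$ if it lies in $\partial_p$, and in exactly two otherwise.
2. Every $m$-chain in $\partial_p$ lies in exactly one of $L_p$, $D_p$.
3. $L_p$ contains exactly $m\,(m!)^p$ $m$-chains, and $D_p$ exactly $(m!)^p$.

*Proof.* (1) Let $X$ be an $m$-dimensional complex and $\partial X$ a subcomplex of dimension $m-1$ such that each $(m-1)$-simplex of $X$ lies in exactly one $m$-simplex if it is in $\partial X$, and in exactly two otherwise. This holds for $(\Delta_m,\partial\Delta_m)$: every $(m-1)$-simplex is in the boundary and lies in the single $m$-simplex. We show that it passes to $(\mathrm{Sd}X,\mathrm{Sd}\,\partial X)$; these again have dimensions $m$ and $m-1$, and $p$ applications give the claim.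

An $(m-1)$-simplex of $\mathrm{Sd}X$ is a chain $\sigma_1\subsetneq\dots\subsetneq\sigma_m$ of simplices of $X$. Their numbers of vertices are $m$ distinct values in $\{1,\dots,m+1\}$, so they omit exactly one value $s$, and an extension to an $m$-simplex of $\mathrm{Sd}X$ must insert a simplex with $s$ vertices. If $s=m+1$, then $\sigma_m$ is an $(m-1)$-simplex, and the extensions correspond to the $m$-simplices of $X$ containing $\sigma_m$. The chain lies in $\mathrm{Sd}\,\partial X$ if and only if $\sigma_m\in\partial X$, so the count is one or two as required. If $s\le m$, then $\sigma_m$ is an $m$-simplex, so the chain is not in $\mathrm{Sd}\,\partial X$. The inserted simplex lies between the member with $s-1$ vertices (the empty set if $s=1$) and the member with $s+1$ vertices, and there are exactly two sets strictly between; both are faces of a simplex, hence simplices of $X$. So the count is two.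

(2) For subcomplexes $Y,Z$ of a complex, $\mathrm{Sd}(Y\cup Z)=\mathrm{Sd}Y\cup\mathrm{Sd}Z$, because a chain of simplices lies in $Y$ as soon as its largest member does, and likewise for $Z$. Also $\mathrm{Sd}Y\cap\mathrm{Sd}Z=\mathrm{Sd}(Y\cap Z)$. Now $\partial\Delta_m=\Lambda\cup d$ and $\Lambda\cap d=\partial d$. Applying the two rules $p$ times gives
$$\mathrm{Sd}^p\,\partial\Delta_m=\mathrm{Sd}^p\Lambda\cup\mathrm{Sd}^pd,\qquad \mathrm{Sd}^p\Lambda\cap\mathrm{Sd}^pd=\mathrm{Sd}^p\,\partial d .$$
Since $\partial d$ has dimension $m-2$, so has $\mathrm{Sd}^p\,\partial d$, and its simplices have at most $m-1$ vertices. So no $m$-chain lies in both.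

(3) If $\dim X=m-1$, an $(m-1)$-simplex of $\mathrm{Sd}X$ is a chain of simplices with $1,2,\dots,m$ vertices, that is, a complete flag in an $(m-1)$-simplex of $X$. Each $(m-1)$-simplex has $m!$ complete flags, so their number is multiplied by $m!$ at each subdivision. $\Lambda$ has $m$ simplices of dimension $m-1$, namely $[m]\setminus\{j\}$ for $1\le j\le m$, and $d$ has one. $\square$

For $m=2$, part (3) returns the numbers of edges $2^{p+1}$ and $2^p$ used in Proposition 2.

## The horn $L_p\subset C$ has no filler

We now prove Theorem 1(b).

**Step 1: reductions.** The case $p=0$ is the example after Definition 2 (or fact (i)): $C$ contains $\{0\}<\{0,1\}$ in $L_1$, since $m\ge2$, so $NC$ is not Kan. Let $p\ge1$. By the isomorphism of pairs $(Q_p^m,L_p^{m,i})\cong(Q_p^m,L_p^{m,0})$ it suffices to treat $i=0$. By (1) it suffices to show that the inclusion $L_p\subset X_0\subset C$ does not extend to $R=Q_p^m$. Suppose that it does, to a monotone map $F\colon R\to C$.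

**Step 2: good chains.** This step fixes what we count. Let $\tau$ be an $m$-chain of $L_p$. Since chains of $X_0$ have at most $m$ elements, $\tau$ is a maximal chain of $X_0$. Call an $m$-chain $\kappa$ of $R$ *$\tau$-good* if $F(\kappa)\subset U$ and $r(F(\kappa))=\tau$.

**Step 3: every $(m+1)$-chain of $R$ contains an even number of $\tau$-good $m$-chains.** This is where the region outside $U$ is dealt with. Let $\omega=\{x_0<\dots<x_m\}$ be an $(m+1)$-chain.

Suppose first that $F(x_0)\in U$. As $U$ is up-closed, $F(\omega)\subset U$, and $g=rF$ is monotone on $\omega$, so $g(\omega)$ is a chain of $X_0$. If no $m$-chain in $\omega$ is $\tau$-good, the number is $0$. Otherwise $g(\omega)\supseteq\tau$, hence $g(\omega)=\tau$ by maximality. Since $|\omega|=m+1$ and $|\tau|=m$, exactly one fiber of $g|_\omega\colon\omega\to\tau$ has two elements and all others have one. An $m$-subchain of $\omega$ omits one element, and its image is $\tau$ if and only if the omitted element belongs to the two-element fiber. So the number is $2$.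

Suppose next that $z=F(x_0)\notin U$. A $\tau$-good subchain must omit $x_0$, so it can only be $\kappa=\{x_1,\dots,x_m\}$, and in that case $F(\kappa)\subset U$. Since $F(x_j)\ge F(x_0)=z$, the chain $F(\kappa)$ lies in $S_z$. By Lemma 5, $r(F(\kappa))$ has at most $m-1$ elements, so it is not $\tau$. The number is $0$.

**Step 4: some $m$-chain of the missing face covers $\tau$.** Count the pairs $(\kappa,\omega)$ with $\kappa\subset\omega$, $\kappa$ a $\tau$-good $m$-chain and $\omega$ an $(m+1)$-chain of $R$. By Step 3 the number of pairs is even. By Lemma 6(1) it equals the number of $\tau$-good chains in $\partial_p$ plus twice the number of the other $\tau$-good chains. So the number of $\tau$-good chains in $\partial_p$ is even, and by Lemma 6(2) it is the number of those in $L_p$ plus the number of those in $D_p$. For an $m$-chain $\kappa$ in $L_p$ we have $F(\kappa)=\kappa\subset X_0$ and $r(F(\kappa))=\kappa$, so the only $\tau$-good chain in $L_p$ is $\tau$ itself. Hence the number of $\tau$-good chains in $D_p$ is odd, in particular nonzero.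

**Step 5: the missing face is too small.** By Step 4, each $m$-chain $\tau$ of $L_p$ has an $m$-chain $\kappa_\tau$ of $D_p$ with $r(F(\kappa_\tau))=\tau$. The map $\tau\mapsto\kappa_\tau$ is injective, since $\kappa_\tau$ determines $\tau$. By Lemma 6(3),
$$m\,(m!)^p\le(m!)^p,$$
which contradicts $m\ge2$. This proves Theorem 1. $\square$

Note that Step 4 needs only a partial retraction together with Lemma 5, which is how the argument escapes Proposition 3.

## Ultraproducts and finite sets of functors

To pass from Theorem 1 to Theorem 2 we need a category that satisfies all horn conditions at once but cannot be distinguished from the $C_m$ by finitely many functors.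

**Definition 7 (ultrafilter, ultraproduct).** An ultrafilter on a set $M$ is a family $\mathcal U$ of subsets of $M$, closed under supersets and finite intersections, with $\emptyset\notin\mathcal U$, containing $u$ or $M\setminus u$ for every $u\subset M$. It is nonprincipal if it contains no one-element set; then it contains every subset with finite complement. Given nonempty small categories $\mathcal D_m$ for $m\in M$, their ultraproduct is the filtered colimit of small categories
$$\mathcal D_*=\mathrm{colim}_{u\in\mathcal U}\ \prod_{m\in u}\mathcal D_m$$
along the projections $\prod_{m\in u}\mathcal D_m\to\prod_{m\in v}\mathcal D_m$ for $u\supset v$. Its objects and morphisms are families indexed by some $u\in\mathcal U$, two families being identified when they agree on a member of $\mathcal U$.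

*Example.* Let $\mathcal D_m$ be the finite chain $[m]$ and $\mathcal U$ nonprincipal on $\{m\ge2\}$. For families $x,y$ one of the sets $\{m:x_m\le y_m\}$ and $\{m:y_m\le x_m\}$ lies in $\mathcal U$, so $\mathcal D_*$ is totally ordered. It is infinite, as the families $(j)_{m\ge j}$ for $j=0,1,2,\dots$ are pairwise distinct.

Fix a nonprincipal ultrafilter $\mathcal U$ on $\{m\ge2\}$ and let $C_*$ be the ultraproduct of the posets $C_m$ of Theorem 1.

**Lemma 7.** Let $f\colon\mathcal A\to\mathcal B$ be a functor between finitely presentable categories.

1. If $C_m$ is $f$-injective for all but finitely many $m$, then $C_*$ is $f$-injective.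
2. If $C_*$ is $f$-injective, then $\{m:C_m\text{ is }f\text{-injective}\}\in\mathcal U$.

*Proof.* (1) Let $\mathcal A\to C_*$ be a functor. It lifts to $\prod_{m\in u}C_m$ for some $u\in\mathcal U$. Since $\mathcal U$ is nonprincipal, we may remove finitely many indices from $u$ and assume that $C_m$ is $f$-injective for all $m\in u$. Extend each component along $f$; the resulting functor $\mathcal B\to\prod_{m\in u}C_m\to C_*$ is the desired extension.

(2) Suppose not. Then $u=\{m:C_m\text{ is not }f\text{-injective}\}\in\mathcal U$. For $m\in u$ choose $g_m\colon\mathcal A\to C_m$ that does not factor through $f$. The composite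
$$\mathcal A\xrightarrow{\ (g_m)\ }\prod_{m\in u}C_m\longrightarrow C_*$$
equals $hf$ for some $h\colon\mathcal B\to C_*$, as $C_*$ is $f$-injective. Lift $h$ to a functor $(h_m)\colon\mathcal B\to\prod_{m\in v}C_m$ with $v\in\mathcal U$; intersecting with $u$, we may take $v\subset u$. The functors $(h_mf)_{m\in v}$ and $(g_m)_{m\in v}$ from $\mathcal A$ to $\prod_{m\in v}C_m$ become equal in $C_*$, since both become $hf$. As $\mathcal A$ is finitely presentable, they agree over some $v'\subset v$ with $v'\in\mathcal U$. Since $v'\neq\emptyset$, some $g_m=h_mf$ factors through $f$, a contradiction. $\square$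

**Lemma 8.** $\mathrm{Ex}^n(NC_*)$ is Kan for every $n\ge2$.

*Proof.* Fix $n\ge2$, $k\ge1$ and $0\le i\le k$. By Theorem 1(a) and (1), $C_m$ is injective with respect to $L_n^{k,i}\subset Q_n^k$ whenever $m>k$, so for all but finitely many $m$. Finite posets are finitely presentable, so Lemma 7(1) shows that $C_*$ is injective with respect to this inclusion. Since $k$ and $i$ were arbitrary, (1) gives the claim. $\square$

**Proof of Theorem 2.** Let $n\ge2$ and suppose that a finite $I$ as in the conjecture exists. By Lemma 8, $\mathrm{Ex}^n(NC_*)$ is Kan, so $C_*$ is $I$-injective. By Lemma 7(2), for each $f\in I$ the set of $m$ with $C_m$ $f$-injective lies in $\mathcal U$. As $I$ is finite, the intersection of these sets lies in $\mathcal U$ and is nonempty. So some $C_m$ is $I$-injective, and $\mathrm{Ex}^n(NC_m)$ is Kan. This contradicts Theorem 1(b). $\square$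

## First-order sentences and all levels at once

For Theorem 3 we use Łoś's theorem: a first-order sentence holds in an ultraproduct if and only if the set of indices $m$ for which it holds in the $m$-th factor belongs to $\mathcal U$. It applies to $C_*$ in the language of categories (objects, morphisms, source, target, identities, composition). Indeed, all $C_m$ are nonempty, so every family over $u\in\mathcal U$ extends to a family over all $m\ge2$; the objects and morphisms of $C_*$ are therefore those of the model-theoretic ultraproduct.

**Proof of Theorem 3.** First, $C_*$ is a poset. Products of posets are posets. In the filtered colimit, two parallel morphisms are represented by parallel morphisms at some stage, where they are equal; and if there are morphisms $x\to y$ and $y\to x$, they too exist at some stage, where antisymmetry gives $x=y$.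

Suppose $I$ has both properties in the theorem. By Lemma 8, the poset $C_*$ has $\mathrm{Ex}^n(NC_*)$ Kan for every $n\ge2$, so $C_*$ satisfies $I$ by the first property. Then some $C_m$ satisfies $I$: if $I$ is a finite collection of functors between finitely presentable categories, this follows from Lemma 7(2) and the finite intersection property of $\mathcal U$, as in the proof of Theorem 2; if $I$ is a first-order sentence, it follows from Łoś's theorem, since members of $\mathcal U$ are nonempty. By the second property, $\mathrm{Ex}^p(NC_m)$ is Kan for some $p\ge0$. This contradicts Theorem 1(b), which excludes every $p\ge0$ for the same poset $C_m$. $\square$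

The last step is the reason for putting all the $L_p$, $p\ge1$, into the single poset $X_0$. For Theorem 2 with a fixed $n$, the one summand $L_n$ would have been enough.
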